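\title{Quadrangulations of projective spaces with large odd girth and large chromatic number}

\begin{abstract}
Kaiser and Stehl\'ik proved that every non-bipartite quadrangulation of the real projective space $P^n$ has chromatic number at least $n+2$, and asked whether large odd girth forces equality. We show that for $n\ge 3$ it does not. Every finite simple non-bipartite graph $H$ is an induced subgraph of a quadrangulation of $P^n$ that has the same odd girth as $H$ and chromatic number $\max\{\chi(H),n+2\}$. Hence for every odd $g\ge3$ and every $k\ge n+2$ some quadrangulation of $P^n$ has odd girth $g$ and chromatic number $k$. The proof places the bipartite double cover of $H$ in an antipodally symmetric triangulation of $S^n$ and subdivides everything except that cover.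
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $P^n$ be the real projective space, the quotient of the sphere $S^n$ by the antipodal map. A \emph{generalized simplicial complex} is a cell complex whose cells are simplices glued along faces, such that every simplex has pairwise distinct vertices; in contrast to an ordinary simplicial complex, several simplices may have the same vertex set. For example, two edges may join the same pair of vertices, so the $1$-skeleton $K^{(1)}$ of such a complex $K$ is a multigraph. A \emph{facet} is an inclusion-wise maximal simplex.

A graph $G$ is a \emph{quadrangulation of $K$} if it is a spanning subgraph of $K^{(1)}$ and, for every facet $\sigma$ of $K$, the edges of $\sigma$ that belong to $G$ form a complete bipartite graph with at least one edge on the vertex set of $\sigma$. Only the $1$-dimensional faces of $\sigma$ count here, not other edges of $K$ with the same ends. A \emph{quadrangulation of $P^n$} is a quadrangulation of some finite generalized simplicial complex whose polyhedron is homeomorphic to $P^n$.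

The name comes from dimension $2$. If a face of a graph drawn on a surface is bounded by a $4$-cycle, a diagonal cuts it into two triangles, and in each of them the two original edges form a complete bipartite graph $K_{1,2}$. The quadrangulations of $P^2$ include every graph embedded in the projective plane with all faces bounded by walks of length $4$, and the quadrangulations of projective spaces include all complete graphs and all Mycielski graphs.

Kaiser and Stehl\'ik~\cite{KS} proved that every non-bipartite quadrangulation of $P^n$ has chromatic number at least $n+2$. In low dimensions the bound is always attained. For $n=1$ the complex is a cycle, each of its edges is a facet and so belongs to $G$, and a non-bipartite $G$ is an odd cycle, with chromatic number $3$. For $n=2$, Youngs' theorem states that every non-bipartite quadrangulation of $P^2$ has chromatic number exactly $4$. The \emph{odd girth} of a non-bipartite graph is the length of its shortest odd cycle. The following problem is posed in~\cite{KS}; we allow the constant to depend on the dimension.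

\begin{quote}
\emph{Is there a constant $g=g(n)$ such that every non-bipartite quadrangulation of $P^n$ with odd girth at least $g$ has chromatic number exactly $n+2$?}
\end{quote}

One might guess that the answer is yes. If the odd girth exceeds $2\rho+1$, every ball of radius $\rho$ in $G$ induces a bipartite graph, because an edge joining two vertices at the same distance $d\le\rho$ from the center closes an odd walk of length $2d+1$. So the obstruction to coloring $G$ with few colors is global, and the global object in sight is the space $P^n$, which accounts for $n+2$ colors. On the other hand, graphs of large girth can have large chromatic number~\cite{Erdos}, and the issue is whether such graphs fit inside quadrangulations of a fixed dimension. From dimension $3$ on they do.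

\begin{theorem}\label{thm:main}
Let $n\ge 3$ and let $H$ be a finite simple non-bipartite graph. There is a non-bipartite quadrangulation $G$ of $P^n$ such that
\begin{enumerate}
\item[(i)] $H$ is an induced subgraph of $G$;
\item[(ii)] the odd girth of $G$ equals the odd girth of $H$;
\item[(iii)] $\chi(G)=\max\{\chi(H),\,n+2\}$.
\end{enumerate}
Moreover, the complex that $G$ quadrangulates can be taken to be an ordinary simplicial complex, with simplices determined by their vertex sets.
\end{theorem}

\begin{corollary}\label{cor:sharp}
For all $n\ge3$, all $k\ge n+2$ and all odd $g\ge3$ there is a quadrangulation of $P^n$ with odd girth exactly $g$ and chromatic number exactly $k$.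
\end{corollary}

The condition $k\ge n+2$ is necessary by the theorem of Kaiser and Stehl\'ik.

\begin{proof}
By Erd\H{o}s~\cite{Erdos} there is a finite graph with girth greater than $g$ and chromatic number at least $k$. Deleting a vertex lowers the chromatic number by at most $1$, so deleting vertices one at a time we reach an induced subgraph $H_0$ with $\chi(H_0)=k$; it has no cycle of length at most $g$. Let $H$ be the disjoint union of $H_0$ and the cycle $C_g$. Then $H$ has odd girth $g$ and $\chi(H)=\max\{k,3\}=k$. Apply Theorem~\ref{thm:main}.
\end{proof}

\begin{corollary}\label{cor:no}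
For every $n\ge3$ there is no constant $g(n)$ as in the problem. Such a constant exists if and only if $n\le2$.
\end{corollary}

\begin{proof}
For $n\ge 3$ take $k=n+3$ and $g$ arbitrarily large in Corollary~\ref{cor:sharp}. For $n\le2$ every non-bipartite quadrangulation has chromatic number $n+2$, as recalled above.
\end{proof}

The proof of Theorem~\ref{thm:main} takes place on the sphere. Section~\ref{sec:dictionary} shows how an antipodally symmetric triangulation of $S^n$ with a suitable labeling by signed colors produces a quadrangulation of $P^n$, a coloring of it, and a lower bound for its odd girth. Section~\ref{sec:model} runs the whole construction by hand for a $5$-cycle in the projective plane. In general three things are needed: a symmetric triangulation of $S^n$ containing the bipartite double cover $\Gamma$ of $H$ (Section~\ref{sec:book}, the only place where $n\ge3$ is essential); a subdivision that leaves $\Gamma$ intact and destroys all short paths between antipodal vertices (Section~\ref{sec:subdivision}); and a labeling with few colors (Section~\ref{sec:labeling}). Section~\ref{sec:proof} assembles them.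

\section{Labeled symmetric complexes}\label{sec:dictionary}

From now on, \emph{simplicial complex} means a finite abstract simplicial complex $\Sigma$: a family of subsets (simplices) of a finite vertex set $V(\Sigma)$ that is closed under taking subsets and contains all singletons. Its polyhedron is $|\Sigma|$. We write $abc$ for the simplex $\{a,b,c\}$. A map between vertex sets is \emph{simplicial} if the image of every simplex is a simplex, possibly of lower dimension.

\begin{definition}
A \emph{symmetric complex} is a pair $(\Sigma,\nu)$ of a simplicial complex and a simplicial involution such that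
\begin{equation}\label{eq:star}
x\ne\nu x\ \text{ and no simplex of $\Sigma$ contains both $x$ and $\nu x$, for every vertex $x$.}
\end{equation}
Its \emph{antipodal distance} is $m(\Sigma)=\min_x d_\Sigma(x,\nu x)$, where $d_\Sigma$ is the graph distance in the $1$-skeleton (infinite between different components).
\end{definition}

Condition~\eqref{eq:star} says that $m(\Sigma)\ge2$. It implies $\nu\sigma\ne\sigma$ for every non-empty simplex $\sigma$. It also implies that each closed simplex embeds in $|\Sigma|/\nu$: if two points $a$ and $\nu a$ lay in $|\sigma|$, then the smallest simplex $\tau$ containing $a$ and its image $\nu\tau$ would both be faces of $\sigma$, and $\sigma$ would contain a pair $x,\nu x$. Hence the orbits $\{\sigma,\nu\sigma\}$ are the simplices of a generalized simplicial complex $\Sigma/\nu$ with polyhedron $|\Sigma|/\nu$. We write $[v]=\{v,\nu v\}$ for its vertices and call $\sigma$ and $\nu\sigma$ the \emph{lifts} of the orbit.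

\begin{definition}
A \emph{$k$-labeling} of $(\Sigma,\nu)$ is a map $\lambda\colon V(\Sigma)\to\{\pm1,\dots,\pm k\}$ such that $\lambda(\nu v)=-\lambda(v)$ for all $v$ and no edge $vw$ is \emph{complementary}, that is, satisfies $\lambda(v)=-\lambda(w)$. A simplex is \emph{monochromatic} if all its labels have the same sign. Let $G(\Sigma,\lambda)$ be the spanning subgraph of $(\Sigma/\nu)^{(1)}$ formed by the edges whose lifts are not monochromatic; the two lifts agree on this, since $\nu$ reverses all signs.
\end{definition}

The signs decide which edges are kept, and the absolute values color the result.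

\begin{lemma}\label{lem:dictionary}
Let $\lambda$ be a $k$-labeling of $(\Sigma,\nu)$ with no monochromatic facet. Put $K=\Sigma/\nu$ and $G=G(\Sigma,\lambda)$.
\begin{enumerate}
\item[(a)] $G$ is a simple graph and a quadrangulation of $K$.
\item[(b)] Every odd cycle of $G$ has length at least $m(\Sigma)$.
\item[(c)] $\chi(G)\le k$.
\item[(d)] If $m(\Sigma)\ge3$, then $K$ is an ordinary simplicial complex.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A facet of $K$ is the isomorphic image of a facet $\sigma$ of $\Sigma$. Its edges that belong to $G$ form the complete bipartite graph between the positive and the negative vertices of $\sigma$, and both classes are non-empty. An edge of $K$ with ends $[v]$ and $[w]$ has a lift of the form $\{v,w\}$ or $\{v,\nu w\}$, and only one of these two pairs has opposite signs. So $G$ has no parallel edges.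

(b) By~\eqref{eq:star}, an edge of $K$ at $[v]$ has exactly one lift containing $v$. Hence a cycle of length $\ell$ in $G$ through $[v]$ lifts to a walk of length $\ell$ in $\Sigma$ from $v$ to $v$ or $\nu v$, and the sign changes at every step. If $\ell$ is odd, the walk ends at a vertex whose sign is opposite to that of $v$, which is $\nu v$. Thus $\ell\ge m(\Sigma)$.

(c) The map $[v]\mapsto|\lambda(v)|$ is well defined. The ends of a lifted edge of $G$ have labels of opposite signs that are not complementary, so their absolute values differ.

(d) Suppose two different simplices of $K$ have the same vertex set. Choose a lift $\sigma$ of the first, a vertex $v\in\sigma$, and the lift $\tau$ of the second that contains $v$. Since $\sigma\neq\tau$ and both contain exactly one vertex from each of the same orbits, there is $w\in\sigma$ with $\nu w\in\tau$. Then $w,v,\nu w$ is a path of length $2$, so $m(\Sigma)=2$.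
\end{proof}

\begin{example}
Let $\Sigma$ be the boundary of the cube $[-1,1]^3$ with one diagonal drawn in each square face, the diagonals in opposite faces being exchanged by $\nu=-\mathrm{id}$. Give each of the four antipodal pairs of vertices its own absolute value, and give each vertex the sign of the product of its coordinates. Edges of the cube join opposite signs and diagonals join equal signs, so every triangle has both signs. The graph $G(\Sigma,\lambda)$ is the quotient of the cube graph, namely $K_4$, a quadrangulation of $P^2$. The complex $\Sigma/\nu$ has $4$ vertices and $9$ edges, so it has parallel edges; accordingly $m(\Sigma)=2$, by a diagonal followed by an edge.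
\end{example}

\begin{remark}\label{rem:converse}
The behavior in part (b) is forced. Let $G$ be a non-bipartite quadrangulation of a complex $K$ with polyhedron $P^n$, and let $c$ be the indicator function of $E(G)$ on the edges of $K$. Every triangle of $K$ lies in a facet and so has $0$ or $2$ edges in $G$; thus $c$ is a cocycle modulo $2$. It takes the value $1$ on an odd cycle of $G$, so it represents the nonzero class of $H^1(P^n;\mathbb Z_2)\cong\mathbb Z_2$, which takes the value $1$ exactly on the closed curves whose lifts to $S^n$ join antipodal points. Hence a cycle of $G$ is odd if and only if its lift is not closed. We do not use this fact, but it dictates what the preimage of a subgraph $H\subseteq G$ in $S^n$ must be; see Section~\ref{sec:book}.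
\end{remark}

Our complexes arise by repeated subdivision, and both labelings and distance bounds will be transported along simplicial maps from the finer complex to the coarser one.

\begin{lemma}\label{lem:pullback}
Let $f\colon\widetilde\Sigma\to\Sigma$ be a simplicial map of symmetric complexes with $f\nu=\nu f$.
\begin{enumerate}
\item[(a)] $m(\widetilde\Sigma)\ge m(\Sigma)$. If a path of length $\ell$ from $x$ to $\nu x$ in $\widetilde\Sigma$ has an edge whose ends have the same image, then $\ell\ge m(\Sigma)+1$.
\item[(b)] If $\lambda$ is a $k$-labeling of $\Sigma$, then $\lambda\circ f$ is a $k$-labeling of $\widetilde\Sigma$.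
\end{enumerate}
\end{lemma}

\begin{proof}
Each edge is mapped to an edge or to a single vertex. So a path from $x$ to $\nu x$ is mapped to a walk from $f(x)$ to $\nu f(x)$ whose length is the number of edges not mapped to a vertex; this gives (a). For (b), the ends of an edge receive the labels of an edge of $\Sigma$ or two equal labels, and neither pair is complementary.
\end{proof}

Monochromatic facets are easy to remove, at the price of a lower bound on $k$. To \emph{star} a facet $\sigma$ at a new vertex $z$ is to replace $\sigma$ by the simplices $\tau\cup\{z\}$ with $\tau\subsetneq\sigma$; geometrically, $|\sigma|$ is coned from an interior point over its boundary.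

\begin{lemma}\label{lem:star}
Let $n\ge2$ and $k\ge n+2$. Let $(\Sigma,\nu)$ be a symmetric complex whose facets all have $n+1$ vertices, with a $k$-labeling $\lambda$. There is a symmetric complex $(\Sigma^*,\nu)$ with $|\Sigma^*|=|\Sigma|$ equivariantly and a $k$-labeling $\lambda^*$ extending $\lambda$, such that no facet of $\Sigma^*$ is monochromatic, $m(\Sigma^*)\ge m(\Sigma)$, and the edges of $\Sigma^*$ between vertices of $\Sigma$ are exactly the edges of $\Sigma$.
\end{lemma}

\begin{proof}
Monochromatic facets come in pairs $\sigma,\nu\sigma$. Star each of them at its barycenter $z_\sigma$, so that $\nu z_\sigma=z_{\nu\sigma}$. Only facets are removed, and they have dimension at least $2$, so the edges between old vertices do not change. The neighbors of $z_\sigma$ are exactly the vertices of $\sigma$, so~\eqref{eq:star} holds. For one facet $\sigma$ of each pair, give $z_\sigma$ the sign opposite to that of $\sigma$ and an absolute value in $\{1,\dots,k\}$ that does not occur on $\sigma$; one exists because $\sigma$ has $n+1<k$ vertices. Put $\lambda^*(z_{\nu\sigma})=-\lambda^*(z_\sigma)$; this label has the same two properties with respect to $\nu\sigma$. No edge at a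 new vertex is complementary. Each new facet consists of $z_\sigma$ and $n$ vertices of $\sigma$, so it has both signs. Finally, for one $\sigma$ of each pair choose $v\in\sigma$ and send $z_\sigma\mapsto v$, $z_{\nu\sigma}\mapsto\nu v$, fixing all old vertices. This map $\Sigma^*\to\Sigma$ is simplicial, because each new simplex is mapped into $\sigma$ or $\nu\sigma$, and it commutes with $\nu$. Lemma~\ref{lem:pullback}(a) gives $m(\Sigma^*)\ge m(\Sigma)$.
\end{proof}

\section{A model case: the 5-cycle in the projective plane}\label{sec:model}

We construct a quadrangulation of $P^2$ that contains $H=C_5$ as an induced subgraph, has odd girth $5$, and is $4$-colorable. The theorem does not cover $n=2$, but for this $H$ the embedding and the labeling are available at once, and what remains is the central step.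

An odd cycle must lift to a path between antipodal points, so the preimage of $C_5$ in $S^2$ is a $10$-cycle $\Gamma=u_0u_1\dots u_9$ with $\nu u_i=u_{i+5}$ (indices modulo $10$). Make it the equator: let $\Sigma_0$ have the facets $pu_iu_{i+1}$ and $(\nu p)u_iu_{i+1}$, where $p,\nu p$ are the poles. Color the vertices $0,\dots,4$ of $C_5$ by $\varphi=1,2,1,2,3$ and set $\lambda(u_i)=(-1)^i\varphi(i \bmod 5)$ and $\lambda(p)=4=-\lambda(\nu p)$. This is a $4$-labeling, and no facet is monochromatic because the signs alternate along the equator. The graph $G(\Sigma_0,\lambda)$ contains $C_5$, but $p$ is adjacent to the negative vertex in every pair $u_i,u_{i+5}$, so $G(\Sigma_0,\lambda)$ is the wheel over $C_5$ and has triangles. The path $p,u_1,u_2,\nu p$ is the lift of one of them. The trouble is that the rest of the sphere offers shortcuts: $m(\Sigma_0)=2$.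

Barycentric subdivision would lengthen the shortcuts, but it would also subdivide the edges of $C_5$. So we subdivide everything \emph{except} $\Gamma$: put a vertex $a_i$ on the edge $pu_i$ and a vertex $c_i$ in the triangle $pu_iu_{i+1}$, cone from $c_i$ as in Figure~\ref{fig:triangle}, and do the same in the lower hemisphere. Call the result $\Sigma_1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\coordinate (U) at (0,0); \coordinate (V) at (4,0); \coordinate (P) at (2,3.2);
\coordinate (A) at (1,1.6); \coordinate (B) at (3,1.6); \coordinate (C) at (2,1.07);
\draw (U)--(P)--(V);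
\draw[line width=1.8pt] (U)--(V);
\draw (C)--(U) (C)--(V) (C)--(A) (C)--(B) (C)--(P);
\fill (U) circle (2pt) node[left] {$u_i$};
\fill (V) circle (2pt) node[right] {$u_{i+1}$};
\fill (P) circle (2pt) node[above] {$p$};
\fill (A) circle (2pt) node[left] {$a_i$};
\fill (B) circle (2pt) node[right] {$a_{i+1}$};
\fill (C) circle (2pt) node[below=2pt] {$c_i$};
\end{tikzpicture}
\caption{Subdividing a triangle $pu_iu_{i+1}$ modulo its thick edge: the other two edges and the triangle itself receive a new vertex, and the thick edge is not subdivided.}\label{fig:triangle}
\end{figure}

Now $m(\Sigma_1)=4$. Indeed, give $u_i,a_i$ the longitude $i$ and $c_i$ the longitude $i+\frac12$ modulo $10$, and likewise in the lower hemisphere. An edge avoiding the poles changes the longitude by at most $1$, and $\nu$ changes it by $5$, so a path from $v$ to $\nu v$ avoiding the poles has length at least $5$. The distance from $p$ is $1$ for the new upper vertices, $2$ for the equator, $3$ for the new lower vertices and $4$ for $\nu p$, so $d(v,p)+d(p,\nu v)=4$ for every $v$, and the same holds for $\nu p$ by symmetry.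

The gain has a general reason. Map $\Sigma_1\to\Sigma_0$ by fixing the old vertices and sending each new vertex to a vertex of the simplex it subdivides, symmetrically in the two hemispheres. Each of the five small triangles goes into $pu_iu_{i+1}$, so the map is simplicial, and any chosen edge off the equator can be contracted: for $a_ic_i$, send both ends to $u_i$. By Lemma~\ref{lem:pullback}(a), a path between antipodal vertices either runs along the equator, and has length at least $5$, or is longer than $m(\Sigma_0)$. Subdivide once more in the same way; the same argument (Lemma~\ref{lem:growth}) gives $m(\Sigma_2)\ge\min\{5,m(\Sigma_1)+1\}=5$. Pull $\lambda$ back to $\Sigma_2$ along such maps and star the monochromatic triangles by Lemma~\ref{lem:star}, which needs $k\ge4$. By Lemma~\ref{lem:dictionary} the resulting graph quadrangulates $P^2$, has no triangle, and is $4$-colorable; it contains $C_5=\Gamma/\nu$ as an induced subgraph, because no chord of the equator was ever created.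

For a general graph $H$ the lifted graph is no longer an equator, and a labeling of the initial complex with few colors need not exist. These are the subjects of Sections~\ref{sec:book} and~\ref{sec:labeling}.

\section{The double cover of $H$ in a symmetric sphere}\label{sec:book}

Fix $n\ge3$ and $H$ as in Theorem~\ref{thm:main}, and let $\gamma\ge3$ be the odd girth of $H$. Let $V(H)=\{0,\dots,N-1\}$ and let $e_0,\dots,e_{M-1}$ be the edges, $e_j=\{s_j,t_j\}$ with $s_j<t_j$. Since $H$ contains a cycle, $N,M\ge3$.

By Remark~\ref{rem:converse}, the preimage of $H$ in the sphere has to be a double cover in which even cycles lift to closed walks and odd cycles do not. This is the \emph{bipartite double cover} $\Gamma$: the $1$-dimensional complex with vertices $x_0,\dots,x_{2N-1}$ (indices modulo $2N$), involution $\nu x_i=x_{i+N}$, and edges $\{x_t,\nu x_s\}$ and $\{x_s,\nu x_t\}$ for each edge $st$ of $H$. It is a symmetric complex because $H$ has no loops, and $\Gamma/\nu$ is $H$. A path in $\Gamma$ from $x$ to $\nu x$ alternates between $\{x_i:i<N\}$ and $\{\nu x_i:i<N\}$, so it has odd length; it projects to a closed walk of the same odd length in $H$, and such a walk contains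 an odd cycle. Therefore
\begin{equation}\label{eq:gamma}
m(\Gamma)\ge\gamma .
\end{equation}

\begin{proposition}\label{prop:base}
There is a symmetric complex $(\Sigma_0,\nu)$ that contains $\Gamma$ as a subcomplex, with the given involution, and a homeomorphism $|\Sigma_0|\to S^n$ carrying $\nu$ to the antipodal map.
\end{proposition}

The idea is to view $S^3$ as an open book. Put the vertices of $\Gamma$ on a great circle, the spine, and draw each edge of $\Gamma$ as a chord in its own sector of pages, so that chords cannot cross. In $S^3$ the pages are indexed by a circle and there are as many sectors as we like. In $S^2$ a great circle bounds only two pages; some obstacle of this kind must appear, since by Youngs' theorem the statement of Theorem~\ref{thm:main} fails for $n=2$ whenever $\chi(H)\ge5$.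

\subsection*{The join}
The \emph{join} $A*B$ of complexes on disjoint vertex sets consists of the sets $\alpha\cup\beta$ with $\alpha\in A$, $\beta\in B$; its polyhedron is the topological join of $|A|$ and $|B|$, so homeomorphisms of the factors induce a homeomorphism of the joins. Let
\begin{itemize}
\item $C$ be the cycle $x_0x_1\dots x_{2N-1}$ with $\nu x_i=x_{i+N}$;
\item $C'$ be the cycle $y_0y_1\dots y_{2M-1}$ (indices modulo $2M$) with $\nu y_j=y_{j+M}$;
\item $O$ be the boundary complex of the $(n-3)$-dimensional cross-polytope: its vertices are the vectors $\pm\varepsilon_1,\dots,\pm\varepsilon_{n-3}$ of $\mathbb R^{n-3}$, where the $\varepsilon_i$ form the standard basis, its simplices are the sets containing no pair $\pm\varepsilon_i$, and $\nu=-\mathrm{id}$. For $n=3$, $O=\{\emptyset\}$.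
\end{itemize}
Realize $C$ and $C'$ as regular polygons centered at the origin in two copies of $\mathbb R^2$, so that $\nu=-\mathrm{id}$. In each of the three spaces, every vector is a positive combination of the vertices of exactly one simplex (the empty one for the zero vector), with unique coefficients. The same then holds for $C*C'*O$ in $\mathbb R^2\times\mathbb R^2\times\mathbb R^{n-3}=\mathbb R^{n+1}$. Hence radial projection is a continuous bijection from the compact space $|C*C'*O|$ onto $S^n$, that is, a homeomorphism, and it carries $\nu$ to the antipodal map.

In $C*C'$ the spine is $C$, the pages are the cones over $C$ from the points of $|C'|$, and the $j$th sector is the join of $C$ with the edge $y_jy_{j+1}$. We draw the chord $\{x_{t_j},\nu x_{s_j}\}$ in sector $j$ and its image $\{\nu x_{t_j},x_{s_j}\}$ in sector $j+M$.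

\begin{example}
For $H=K_3$, $C$ is the hexagon $x_0\dots x_5$. The edge $\{0,2\}$ lifts to $x_2x_3$ and $x_5x_0$, which are edges of $C$. The edge $\{0,1\}$ lifts to the chords $x_1x_3$ and $x_4x_0$, and $\{1,2\}$ lifts to $x_2x_4$ and $x_5x_1$. The ends of $x_1x_3$ and $x_2x_4$ alternate along $C$, so these two chords cannot be drawn disjointly in one page.
\end{example}

\subsection*{Inserting one chord}
To make a chord an edge of the triangulation, we retriangulate the part of the sector that lies along an arc of $C$ joining its ends. Let $r\ge2$, and let $w_0,\dots,w_r,y,y',z$ be distinct vertices. Define complexes by their facets, where $0\le i<r$: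
\begin{align*}
B&:\quad w_iw_{i+1}yy';\\
B'&:\quad w_0w_ryy',\quad zw_iw_{i+1}y,\quad zw_iw_{i+1}y',\quad zw_0w_ry,\quad zw_0w_ry';\\
Z&:\quad w_iw_{i+1}y,\quad w_iw_{i+1}y',\quad w_0yy',\quad w_ryy'.
\end{align*}

\begin{lemma}\label{lem:ball}
\begin{enumerate}
\item[(a)] $B$ and $B'$ triangulate the same $3$-ball with the same boundary complex $Z$; so there is a homeomorphism $|B'|\to|B|$ that is the identity on $|Z|$.
\item[(b)] The simplices of $B$ not in $Z$ are $w_iyy'$ $(0<i<r)$ and $w_iw_{i+1}yy'$ $(0\le i<r)$.
\item[(c)] Every simplex of $B'$ not in $Z$ contains $z$, or consists of $w_0,w_r$ and a subset of $\{y,y'\}$.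
\end{enumerate}
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \s in {0,4.6}{
\draw (\s,0)--(\s+1.5,0.8)--(\s+0.9,2.1)--(\s-0.9,2.1)--(\s-1.5,0.8)--cycle;
\fill (\s,0) circle (1.6pt) node[below] {$o$};
\fill (\s-1.5,0.8) circle (1.6pt) node[left] {$w_0$};
\fill (\s-0.9,2.1) circle (1.6pt) node[above] {$w_1$};
\fill (\s+0.9,2.1) circle (1.6pt) node[above] {$w_2$};
\fill (\s+1.5,0.8) circle (1.6pt) node[right] {$w_3$};}
\draw (0,0)--(-0.9,2.1) (0,0)--(0.9,2.1);
\draw[line width=1.6pt] (3.1,0.8)--(6.1,0.8);
\draw (4.6,1.45)--(3.1,0.8) (4.6,1.45)--(6.1,0.8) (4.6,1.45)--(3.7,2.1) (4.6,1.45)--(5.5,2.1);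
\fill (4.6,1.45) circle (1.6pt) node[above=2pt] {$z$};
\end{tikzpicture}
\caption{Horizontal sections of two triangulations of the same convex body, for $r=3$. The edge $yy'$ is perpendicular to the plane of the figure and has midpoint $o$. Left: $B$. Right: $B'$, which has the chord $w_0w_3$ (thick) as an edge.}\label{fig:ball}
\end{figure}

\begin{proof}
(a) Let $Q\subset\mathbb R^2\times\{0\}$ be a convex polygon with vertices $o,w_0,\dots,w_r$ in cyclic order, let $y,y'=o\pm(0,0,1)$, and let $S$ be the convex hull of $Q\cup\{y,y'\}$. Then $S$ is the union of the pyramids over $Q$ with apexes $y$ and $y'$: if $a+b+c=1$, $q\in Q$ and $b\ge c$, then $aq+by+cy'=aq+2co+(b-c)y$, and symmetrically for $b\le c$.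

Let $D$ be a triangulation of $Q$ with no boundary vertices other than those of $Q$. Coning $D$ from $y$ and from $y'$ triangulates $S$. The simplices containing $o$ are $o\alpha$, $oy\alpha$ and $oy'\alpha$, where $\alpha$ runs over the simplices of $D$ (including $\emptyset$) with $o\notin\alpha$ and $o\alpha\in D$. Replace these three by $yy'\alpha$. Since $o$ is the midpoint of $yy'$, the relative interior of $yy'\alpha$ is the disjoint union of the relative interiors of the three. The new family is closed under faces and the relative interiors of its members partition $S$, so it is again a triangulation of $S$.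

If $D$ consists of the triangles $ow_iw_{i+1}$, we obtain $B$. If $D$ consists of $ow_0w_r$ and the cone over the boundary of the polygon $w_0w_1\dots w_r$ from an interior point $z$, we obtain $B'$; see Figure~\ref{fig:ball}. In both cases the boundary of $S$ is triangulated by the triangles over the sides of $Q$: the side $w_iw_{i+1}$ gives $w_iw_{i+1}y$ and $w_iw_{i+1}y'$, and the sides $ow_0,ow_r$ give $w_0yy'$ and $w_ryy'$. These form $Z$, and the identity of $S$ is the required homeomorphism.

(b) A face of $w_iw_{i+1}yy'$ missing $y$ or $y'$ lies in $Z$. Of the faces containing both, $yy'$, $w_0yy'$ and $w_ryy'$ lie in $Z$ and the others do not.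

(c) A simplex of $B'$ without $z$ is a face of $w_0w_ryy'$, $w_iw_{i+1}y$ or $w_iw_{i+1}y'$. The last two lie in $Z$, and a face of the first that misses $w_0$ or $w_r$ lies in $w_ryy'$ or $w_0yy'$.
\end{proof}

The vertex $z$ is there so that $w_0w_r$ is the only new edge between vertices of the spine. Triangulating the polygon by diagonals would create further chords, and these could repeat a pair of vertices already joined in another sector.

\begin{proof}[Proof of Proposition~\ref{prop:base}]
For $0\le j<M$ put $r_j=N-(t_j-s_j)$, so that $1\le r_j\le N-1$ and $x_{t_j+r_j}=x_{s_j+N}=\nu x_{s_j}$. If $r_j=1$, then $\{x_{t_j},\nu x_{s_j}\}$ is an edge of $C$ and nothing has to be done. Let $J$ be the set of $j$ with $r_j\ge2$. For $j\in J$ let $B_j,B_j',Z_j$ be the complexes above with $r=r_j$, $w_i=x_{t_j+i}$, $y=y_j$, $y'=y_{j+1}$ and a new vertex $z=z_j$. Let $\nu z_j$ be further new vertices. Then $B_j$ and $\nu B_j$ are subcomplexes of $C*C'$.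

\emph{Removal.} Let $R_j$ be the set of simplices of $B_j$ not in $Z_j$. By Lemma~\ref{lem:ball}(b), each of them contains $y_jy_{j+1}$, and every simplex of $C*C'$ containing one of them is again in $R_j$, because the only neighbors of $w_i$ in $C$ are $w_{i-1}$ and $w_{i+1}$ when $0<i<r_j$. So removing all $R_j$ and $\nu R_j$ leaves a $\nu$-invariant subcomplex $T^-$, which contains $C$. A simplex of $C*C'$ contains at most one edge of $C'$, and the complexes $B_j,\nu B_j$ lie over different edges of $C'$. Hence $R_j$ is disjoint from every other ball $B_{j'},\nu B_{j'}$ and from $\nu B_j$; in particular $B_j\cap T^-=Z_j$, and two different balls meet only in $T^-$.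

\emph{Insertion.} Let $T$ be the union of $T^-$ with all $B'_j$ and $\nu B'_j$, $j\in J$. We check that the simplices of $B'_j$ not in $Z_j$ belong neither to $T^-$ nor to another inserted ball, and by symmetry the same holds for $\nu B_j'$. A simplex containing $z_j$ occurs only in $B_j'$. By Lemma~\ref{lem:ball}(c) the others have $\{x_{t_j},x_{s_j+N}\}$ as their set of vertices on $C$. This pair is not an edge of $C$, since its index difference $r_j$ lies in $[2,N-1]$; so these simplices are not in $C*C'$. The pairs $\{x_{t_j},x_{s_j+N}\}$ and $\{x_{s_j},x_{t_j+N}\}$, $0\le j<M$, are pairwise distinct: written as $\{x_a,x_{b+N}\}$ with $0\le a,b<N$, a pair determines the edge $\{a,b\}$ of $H$, and it is of the first kind if $a>b$ and of the second kind if $a<b$. Here we use that $H$ has no multiple edges. Thus $|T|$ is obtained from $|T^-|$ by gluing in the new balls along the old boundaries. With $h_j\colon|B'_j|\to|B_j|$ from Lemma~\ref{lem:ball}(a), the map equal to $h_j$ on $|B'_j|$, to $\nu h_j\nu$ on $|\nu B'_j|$ and to the identity on $|T^-|$ is an equivariant homeomorphism $|T|\to|C*C'|$.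

Let $\Sigma_0=T*O$. Its polyhedron is equivariantly homeomorphic to $|C*C'*O|$, hence to $S^n$. It contains every edge of $\Gamma$, either in $C$ or in some $B'_j$ or $\nu B'_j$. For~\eqref{eq:star}, no edge joins a vertex to its image: edges of $C$ and $C'$ have index difference $1$ while $N,M\ge3$; the chords have index difference $r_j<N$; the neighbors of $z_j$ and $\nu z_j$ in $T$ lie on $C$ and $C'$; $O$ has no edge $\pm\varepsilon_i$; and the remaining edges join different factors of the join, each of which is preserved by $\nu$.
\end{proof}

\section{Subdividing modulo $\Gamma$}\label{sec:subdivision}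

The complex $\Sigma_0$ has many shortcuts, such as $x_0,y_0,\nu x_0$, and it has edges between vertices of $\Gamma$ that are not in $\Gamma$, such as $x_0x_1$. Both defects are cured by the subdivision of Figure~\ref{fig:triangle}.

Let $(\Sigma,\nu)$ be a symmetric complex containing $\Gamma$ as a subcomplex with the given involution. The \emph{derived subdivision of $\Sigma$ modulo $\Gamma$} is the complex $\Sigma'$ with vertex set $V(\Gamma)\cup\{b_\sigma:\emptyset\ne\sigma\in\Sigma\setminus\Gamma\}$ whose simplices are the sets
\begin{equation}\label{eq:simplices}
\eta\cup\{b_{\sigma_1},\dots,b_{\sigma_q}\},\qquad \eta\in\Gamma,\quad q\ge0,\quad \eta\subset\sigma_1\subsetneq\dots\subsetneq\sigma_q,\quad\sigma_i\in\Sigma\setminus\Gamma ,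
\end{equation}
where $\eta$ may be empty. Put $\nu b_\sigma=b_{\nu\sigma}$. We say that $\Gamma$ is \emph{full} in a complex if every simplex meets $V(\Gamma)$ in the empty set or a simplex of $\Gamma$. A map $f\colon V(\Sigma')\to V(\Sigma)$ is \emph{admissible} if it is the identity on $V(\Gamma)$, $f(b_\sigma)\in\sigma$ for all $\sigma$, and $f\nu=\nu f$.

\begin{lemma}\label{lem:derived}
\begin{enumerate}
\item[(a)] $(\Sigma',\nu)$ is a symmetric complex containing $\Gamma$, and $|\Sigma'|=|\Sigma|$ equivariantly when $b_\sigma$ is placed at the barycenter of $\sigma$.
\item[(b)] $\Gamma$ is full in $\Sigma'$.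
\item[(c)] Every choice of $f(b_\sigma)\in\sigma$ for one $\sigma$ in each orbit $\{\sigma,\nu\sigma\}$ extends to an admissible map, and every admissible map is simplicial.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\sigma\in\Sigma$ let $\sigma'$ be the family of sets~\eqref{eq:simplices} with $\sigma_q\subseteq\sigma$, or with $\eta\subseteq\sigma$ if $q=0$. We show by induction on $\dim\sigma$ that $\sigma'$ triangulates $|\sigma|$. If $\sigma\in\Gamma$, all faces of $\sigma$ are in $\Gamma$, so $\sigma'$ consists of the faces of $\sigma$. If $\sigma\notin\Gamma$, the members of $\sigma'$ not containing $b_\sigma$ are those of the families $\tau'$ for proper faces $\tau$, which triangulate the boundary of $|\sigma|$ by induction, and the members containing $b_\sigma$ are obtained from these, or from $\emptyset$, by adding $b_\sigma$. So $\sigma'$ is the cone from the barycenter over a triangulation of the boundary. These triangulations agree on common faces, and $\nu$ maps barycenters to barycenters. The sets with $q=0$ form $\Gamma$. For~\eqref{eq:star}: if $x,\nu x\in V(\Gamma)$ lay in a simplex~\eqref{eq:simplices}, they would lie in $\eta\in\Sigma$; and $\sigma,\nu\sigma$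 are distinct of equal dimension, so they cannot both occur in a chain.

(b) The simplex~\eqref{eq:simplices} meets $V(\Gamma)$ in $\eta$.

(c) Put $f(b_{\nu\sigma})=\nu f(b_\sigma)\in\nu\sigma$. An admissible map sends the simplex~\eqref{eq:simplices} into $\sigma_q$, or onto $\eta$ if $q=0$.
\end{proof}

\begin{lemma}\label{lem:growth}
$m(\Sigma')\ge\min\{\gamma,\,m(\Sigma)+1\}$.
\end{lemma}

\begin{proof}
Take a path in $\Sigma'$ from a vertex $x$ to $\nu x$, of length $\ell$. If all its edges lie in $\Gamma$, then $\ell\ge\gamma$ by~\eqref{eq:gamma}. Otherwise, by~\eqref{eq:simplices}, it has an edge of the form $\{u,b_\sigma\}$ with $u\in\sigma\cap V(\Gamma)$, or $\{b_\tau,b_\sigma\}$ with $\tau\subsetneq\sigma$. In the first case choose an admissible $f$ with $f(b_\sigma)=u$. In the second case choose one with $f(b_\tau)=f(b_\sigma)\in\tau$; the two values can be prescribed independently, because $\tau$ and $\sigma$ have different dimensions and so lie in different orbits. Then $f$ contracts this edge, and $\ell\ge m(\Sigma)+1$ by Lemma~\ref{lem:pullback}(a).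
\end{proof}

Starting from Proposition~\ref{prop:base}, define $\Sigma_{i+1}=(\Sigma_i)'$. All $|\Sigma_i|$ are equivariantly homeomorphic to $S^n$. Since $m(\Sigma_0)\ge2$, induction gives
\begin{equation}\label{eq:growth}
m(\Sigma_i)\ge\min\{\gamma,\,i+2\}\qquad(i\ge0).
\end{equation}

\section{A labeling with few colors}\label{sec:labeling}

Let $\varphi\colon V(H)\to\{1,\dots,k\}$ be a proper coloring. A $k$-labeling $\lambda$ of $\Sigma_i$ \emph{extends $\varphi$} if $\lambda(x_s)=\varphi(s)$ for $0\le s<N$; then $\lambda(\nu x_s)=-\varphi(s)$. The ends of an edge $\{x_s,\nu x_t\}$ of $\Gamma$ have labels $\varphi(s)$ and $-\varphi(t)$ with $st\in E(H)$. Hence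
\begin{equation}\label{eq:distinct}
\text{two distinct vertices of a simplex of $\Gamma$ have labels with distinct absolute values.}
\end{equation}
If $\lambda$ extends $\varphi$ on $\Sigma_i$ and $f$ is admissible, then $\lambda\circ f$ is a $k$-labeling of $\Sigma_{i+1}$ extending $\varphi$, by Lemmas~\ref{lem:pullback}(b) and~\ref{lem:derived}(c). So it is enough to label one $\Sigma_i$.

With many colors this is immediate: take $\varphi$ injective and give every orbit of vertices of $\Sigma_0$ its own absolute value; by~\eqref{eq:star} no edge is complementary. This labeling suffices for parts (i) and (ii) of Theorem~\ref{thm:main}, and these, with $\chi(G)\ge\chi(H)$, already give Corollary~\ref{cor:no}. The rest of this section serves the upper bound in (iii).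

Away from $\Gamma$ a derived subdivision looks like a barycentric subdivision, and $b_\tau\mapsto\dim\tau+1$ gives adjacent vertices different absolute values, whatever the signs. On $\Gamma$ the labels are prescribed. To pass from one regime to the other, we let each neighbor of $\Gamma$ copy the label of an adjacent vertex of $\Gamma$. A vertex $b_\tau$ of the next layer then sees copied labels, and it can choose its sign safely provided it does not see both $+(\dim\tau+1)$ and $-(\dim\tau+1)$. The labels it sees come from the following set. For a non-empty simplex $\tau\in\Sigma_2$ disjoint from $V(\Gamma)$, let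
\[E(\tau)=\{u\in V(\Gamma):\tau\cup\{u\}\in\Sigma_2\}.\]

\begin{lemma}\label{lem:link}
The set $E(\tau)$ is empty or a simplex of $\Gamma$, it satisfies $E(\nu\tau)=\nu E(\tau)$, and $\tau'\cap V(\Gamma)\subseteq E(\tau)$ for every $\tau'\in\Sigma_2$ containing $\tau$.
\end{lemma}

\begin{proof}
By~\eqref{eq:simplices}, $\tau=\{b_{\sigma_1},\dots,b_{\sigma_q}\}$ with $\sigma_1\subsetneq\dots\subsetneq\sigma_q$ in $\Sigma_1\setminus\Gamma$, and $\tau\cup\{u\}\in\Sigma_2$ if and only if $u\in\sigma_1$. So $E(\tau)=\sigma_1\cap V(\Gamma)$, which is empty or a simplex of $\Gamma$ because $\Gamma$ is full in $\Sigma_1=(\Sigma_0)'$. The second claim holds because $\nu$ is an automorphism of $\Sigma_2$ preserving $V(\Gamma)$. For the third, if $u\in\tau'\cap V(\Gamma)$, then $\tau\cup\{u\}\subseteq\tau'$ is a simplex.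
\end{proof}

Thus the first subdivision makes $\Gamma$ full, the second gives Lemma~\ref{lem:link}, and the third is the one we label. The same rule can fail one level earlier. Suppose $0$ and $N-1$ are non-adjacent in $H$ and $\varphi(0)=\varphi(N-1)=1$. The edge $\sigma=x_{N-1}x_N$ of $\Sigma_0$ is not in $\Gamma$ and has labels $1,-1$. In $\Sigma_2$ the vertex coming from the $0$-simplex $b_\sigma$ of $\Sigma_1$ should have absolute value $1$, while its neighbors coming from the edges $x_{N-1}b_\sigma$ and $x_Nb_\sigma$ copy $1$ and $-1$.

\begin{lemma}\label{lem:labeling}
Let $k\ge n+1$ and let $\varphi\colon V(H)\to\{1,\dots,k\}$ be a proper coloring. For every $i\ge3$, $\Sigma_i$ has a $k$-labeling extending $\varphi$.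
\end{lemma}

\begin{proof}
It suffices to treat $i=3$. On $V(\Gamma)$ the labeling is prescribed. The other vertices of $\Sigma_3$ are the $b_\tau$ with $\emptyset\ne\tau\in\Sigma_2\setminus\Gamma$. Say that $\tau$ is \emph{near} if $\tau\cap V(\Gamma)\ne\emptyset$ and \emph{far} otherwise; $\nu$ preserves both types. For one $\tau$ in each orbit define $\lambda(b_\tau)$ as follows.
\begin{itemize}
\item If $\tau$ is near, let $\lambda(b_\tau)=\lambda(u)$ for some $u\in\tau\cap V(\Gamma)$.
\item If $\tau$ is far, let $|\lambda(b_\tau)|=\dim\tau+1\le n+1\le k$. If some $u\in E(\tau)$ has $|\lambda(u)|=\dim\tau+1$, let $\lambda(b_\tau)=\lambda(u)$; such a $u$ is unique by Lemma~\ref{lem:link} and~\eqref{eq:distinct}. Otherwise choose the sign arbitrarily.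
\end{itemize}
Put $\lambda(b_{\nu\tau})=-\lambda(b_\tau)$. This label obeys the same rule for $\nu\tau$, with $\nu u$ in place of $u$, since $\lambda(\nu u)=-\lambda(u)$ and $E(\nu\tau)=\nu E(\tau)$.

By~\eqref{eq:simplices}, every edge of $\Sigma_3$ is of one of the five kinds below; note that a simplex containing a near simplex is near. In each case the two labels are equal or have different absolute values, so the edge is not complementary.
\begin{enumerate}
\item \emph{An edge of $\Gamma$.} Use~\eqref{eq:distinct}.
\item \emph{$\{u,b_\tau\}$ with $u\in\tau\cap V(\Gamma)$.} Then $\tau$ is near and $\lambda(b_\tau)=\lambda(u')$ with $u,u'\in\tau\cap V(\Gamma)$. This set is a simplex of $\Gamma$, since $\Gamma$ is full in $\Sigma_2$. Either $u=u'$ or~\eqref{eq:distinct} applies.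
\item \emph{$\{b_\tau,b_{\tau'}\}$ with $\tau\subsetneq\tau'$, both near.} The two labels are those of vertices $u,u'$ of the simplex $\tau'\cap V(\Gamma)$ of $\Gamma$. Again $u=u'$ or~\eqref{eq:distinct} applies.
\item \emph{$\{b_\tau,b_{\tau'}\}$ with $\tau\subsetneq\tau'$, $\tau$ far and $\tau'$ near.} Then $\lambda(b_{\tau'})=\lambda(u)$ with $u\in\tau'\cap V(\Gamma)\subseteq E(\tau)$ by Lemma~\ref{lem:link}. If $|\lambda(u)|=\dim\tau+1$, then $\lambda(b_\tau)=\lambda(u)$ by the rule. Otherwise the absolute values differ.
\item \emph{$\{b_\tau,b_{\tau'}\}$ with $\tau\subsetneq\tau'$, both far.} The absolute values are $\dim\tau+1<\dim\tau'+1$.\qedhere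
\end{enumerate}
\end{proof}

The lemma needs only $k\ge n+1$. The value $n+2$ enters through Lemma~\ref{lem:star}, and the theorem of Kaiser and Stehl\'ik shows that it cannot be lowered.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $k=\max\{\chi(H),n+2\}$ and let $\varphi\colon V(H)\to\{1,\dots,k\}$ be a proper coloring. Consider $\Sigma_\gamma$. By~\eqref{eq:growth}, $m(\Sigma_\gamma)\ge\gamma$, and since $\gamma\ge3$, Lemma~\ref{lem:labeling} gives a $k$-labeling extending $\varphi$. Every facet of $\Sigma_\gamma$ has $n+1$ vertices: the relative interior of a $d$-dimensional facet is open in $|\Sigma_\gamma|\cong S^n$ and homeomorphic to $\mathbb R^d$, so $d=n$ by invariance of domain. Lemma~\ref{lem:star} yields a symmetric complex $\Sigma$ with $|\Sigma|/\nu\cong P^n$ and $m(\Sigma)\ge\gamma$, and a $k$-labeling $\lambda$ extending $\varphi$ with no monochromatic facet. Put $K=\Sigma/\nu$ and $G=G(\Sigma,\lambda)$. By Lemma~\ref{lem:dictionary}(a) and (d), $G$ is a quadrangulation of $K$, and $K$ is an ordinary simplicial complex because $m(\Sigma)\ge3$.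

(i) The map $s\mapsto[x_s]$ from $V(H)$ to $V(G)$ is injective. If $st\in E(H)$, then $\{x_s,\nu x_t\}$ is an edge of $\Gamma$, hence of $\Sigma_\gamma$ and of $\Sigma$, and its labels $\varphi(s)$ and $-\varphi(t)$ have opposite signs; so $[x_s][x_t]\in E(G)$. Conversely, an edge of $G$ between $[x_s]$ and $[x_t]$ lifts to an edge of $\Sigma$ between two vertices of $\Gamma$. It is an edge of $\Sigma_\gamma$ by Lemma~\ref{lem:star}, and an edge of $\Gamma$ because $\Gamma$ is full in $\Sigma_\gamma$. Edges of $\Gamma$ project to edges of $H$, so $st\in E(H)$. Thus $H$ is an induced subgraph of $G$, and in particular $G$ is not bipartite.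

(ii) By Lemma~\ref{lem:dictionary}(b), every odd cycle of $G$ has length at least $m(\Sigma)\ge\gamma$, and $H\subseteq G$ contains one of length $\gamma$.

(iii) Lemma~\ref{lem:dictionary}(c) gives $\chi(G)\le k$. We have $\chi(G)\ge\chi(H)$ by (i), and $\chi(G)\ge n+2$ by the theorem of Kaiser and Stehl\'ik~\cite{KS}, since $G$ is a non-bipartite quadrangulation of $P^n$. This is the only use of that theorem in the proof. Hence $\chi(G)=k$. \qed

\begin{thebibliography}{9}

\bibitem{Erdos}
Erd\H{o}s, \emph{Graph theory and probability}, Canad. J. Math. 11 (1959) 34--38.

\bibitem{KS}
Tom\'a\v{s} Kaiser and Mat\v{e}j Stehl\'ik, \emph{Colouring quadrangulations of projective spaces}, arXiv:1310.5875 (2013).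

\end{thebibliography}
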